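\title{Square sequences and fresh sets over measurable ultrapowers}

\begin{abstract}
Let $U$ be a normal ultrafilter on a measurable cardinal $\delta$ and let $M$ be the ultrapower of the universe by $U$. A set of ordinals is fresh over $M$ if it does not belong to $M$ although all of its proper initial segments do. Let $\kappa$ be a singular cardinal of cofinality $\delta$ with $\lambda^\delta<\kappa$ for all $\lambda<\kappa$. We show that if there is a $\square_\kappa$-sequence, then $\kappa^+$ has an unbounded subset that is fresh over $M$, with no assumption on $2^\kappa$. Under the same hypotheses there are $2^{\kappa^+}$ such subsets, and every limit ordinal of cofinality $\kappa^+$ has an unbounded fresh subset. A strongly compact cardinal between $\delta$ and $\kappa$ rules out unbounded fresh subsets of $\kappa^+$, so the square sequence cannot be dropped.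
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The ultrapower}

We work in ZFC. Let $\delta$ be a measurable cardinal and let $U$ be a \emph{normal ultrafilter} on $\delta$: a nonprincipal $\delta$-complete ultrafilter such that every $f:\delta\to\delta$ with $\{i\mid f(i)<i\}\in U$ is constant on a set in $U$. Let $M=\mathrm{Ult}(\mathrm V,U)$ be the transitive collapse of the ultrapower of the universe $\mathrm V$ by $U$, and let $j:\mathrm V\to M$ be the corresponding elementary embedding. The class $M$ is transitive and contains all ordinals. For a function $f$ with domain $\delta$ we write $[f]$ for the element of $M$ that it represents, and for a set $x$ we write $j[x]=\{j(y)\mid y\in x\}$. ``For almost all $i$'' means ``for all $i$ in some set in $U$''; every final segment of $\delta$ is such a set. Limit ordinals are nonzero. We use the following standard facts.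
\begin{itemize}
\item[(U1)] Every element of $M$ has the form $[f]$, the set $j(x)$ is represented by the constant function with value $x$, and $M\models\varphi([f_1],\dots,[f_n])$ if and only if $\varphi(f_1(i),\dots,f_n(i))$ holds for almost all $i$ (\L o\'s's theorem).
\item[(U2)] $j(i)=i$ for $i<\delta$, $j(\delta)>\delta$, and $[f]=j(f)(\delta)$. In particular, a set $x\subseteq\delta$ is in $U$ if and only if $\delta\in j(x)$.
\item[(U3)] Every sequence of length at most $\delta$ of elements of $M$ belongs to $M$.
\item[(U4)] If $\alpha$ is a limit ordinal with $\mathrm{cf}(\alpha)\neq\delta$, then $j[\alpha]$ is cofinal in $j(\alpha)$.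
\end{itemize}
For (U4), if $\mathrm{cf}(\alpha)>\delta$, then every $f:\delta\to\alpha$ is bounded by some $\beta<\alpha$, so $[f]<j(\beta)$. If $\mathrm{cf}(\alpha)=\mu<\delta$ and $c:\mu\to\alpha$ is cofinal, then $j(c)$ is cofinal in $j(\alpha)$, has domain $j(\mu)=\mu$ and satisfies $j(c)(\nu)=j(c(\nu))$.

\subsection{Fresh sets}

By (U3) the model $M$ misses no short sequence. To locate the lengths at which it starts to miss something, one looks at sets that $M$ knows in pieces but not as a whole.

\begin{definition}
A set $A$ of ordinals is \emph{fresh over $M$} if $A\notin M$ and $A\cap\alpha\in M$ for all $\alpha<\mathrm{lub}(A)$, where $\mathrm{lub}(A)$ is the least upper bound of $A$. If $\theta$ is a limit ordinal, a set $A\subseteq\theta$ is \emph{locally in $M$} if $A\cap\alpha\in M$ for all $\alpha<\theta$.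
\end{definition}

A subset $A$ of $\theta$ is unbounded in $\theta$ and fresh over $M$ if and only if it is locally in $M$ and not in $M$: an unbounded set has $\mathrm{lub}(A)=\theta$, and a bounded set that is locally in $M$ equals $A\cap\alpha\in M$ for some $\alpha<\theta$. We use this equivalence throughout. In terms of characteristic functions, the subsets of $\theta$ that are locally in $M$ are the cofinal branches of the tree ${}^{<\theta}2\cap M$, which is an element of $M$, and the unbounded fresh subsets are the cofinal branches that $M$ does not contain.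

\begin{example}\label{ex:small}
If $\mathrm{cf}(\theta)\le\delta$, then no unbounded subset of $\theta$ is fresh over $M$. Let $\langle\theta_i\mid i<\mathrm{cf}(\theta)\rangle$ be cofinal in $\theta$ and let $A\subseteq\theta$ be locally in $M$. Then $\langle A\cap\theta_i\mid i<\mathrm{cf}(\theta)\rangle\in M$ by (U3), and $A$ is the union of this sequence.
\end{example}

\begin{example}\label{ex:deltaplus}
The set $j[\delta^+]$ is an unbounded subset of $j(\delta^+)$ that is fresh over $M$; in particular $j[\delta^+]\notin M$. It is unbounded by (U4). Each proper initial segment has the form $j[\alpha]$ with $\alpha<\delta^+$, so it is the range of a sequence of at most $\delta$ ordinals and lies in $M$ by (U3). Also by (U3), every $\alpha<\delta^+$ has size at most $\delta$ in $M$; since $j(\delta)$ is a cardinal of $M$ above $\delta$, this gives $\delta^+\le j(\delta)<j(\delta^+)$. If $j[\delta^+]$ were in $M$, then so would be its increasing enumeration, a cofinal map from $\delta^+$ to $j(\delta^+)$. This is impossible because $j(\delta^+)$ is regular in $M$.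
\end{example}

Example~\ref{ex:deltaplus} contains a pattern that recurs below: a subset of $j(\theta)$ that contains $j[\theta]$, has order type $\theta$, and has all its proper initial segments in $M$. For $\theta>\delta^+$ the set $j[\theta]$ itself no longer works, since its initial segment $j[\delta^+]$ is not in $M$, and whether it can be repaired depends on the combinatorics of $\theta$. The principle that we use for the repair is the following. A \emph{limit point} of a set $C$ of ordinals is a limit ordinal $\beta$ such that $C\cap\beta$ is unbounded in $\beta$, and $\mathrm{acc}(C)$ is the set of limit points of $C$ below $\sup C$.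

\begin{definition}
Let $\kappa$ be an infinite cardinal. A \emph{$\square_\kappa$-sequence} is a sequence $\vec C=\langle C_\alpha\mid\alpha<\kappa^+\text{ a limit ordinal}\rangle$ such that each $C_\alpha$ is a closed unbounded subset of $\alpha$ of order type at most $\kappa$, and $C_\beta=C_\alpha\cap\beta$ whenever $\beta\in\mathrm{acc}(C_\alpha)$.
\end{definition}

A square sequence is, like a fresh set, a failure of compactness at $\kappa^+$. Its pieces fit together, yet there is no club $C\subseteq\kappa^+$ with $C\cap\beta=C_\beta$ for all $\beta\in\mathrm{acc}(C)$, because the order types of the sets $C\cap\beta$ would exceed $\kappa$.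

\subsection{The question and the results}

The following question is posed by L\"ucke and M\"uller \cite{LM}.
\begin{quote}
\emph{Let $\kappa$ be a singular cardinal of cofinality $\delta$ such that $\lambda^\delta<\kappa$ for all $\lambda<\kappa$, and assume that there is a $\square_\kappa$-sequence. Is there an unbounded subset of $\kappa^+$ that is fresh over $\mathrm{Ult}(\mathrm V,U)$?}
\end{quote}
The analogy between squares and fresh sets suggests a positive answer, but the pattern of Example~\ref{ex:deltaplus} delivers a fresh set at the wrong ordinal. It gives a subset of $j(\kappa^+)$, which turns out to be larger than $\kappa^+$, and the set fails to be in $M$ because its order type is smaller than the cofinality that $M$ computes. An unbounded subset of $\kappa^+$ has order type $\kappa^+$, which is regular in $M$, so a different reason for $A\notin M$ has to be found. Counting provides one when $2^\kappa<2^{\kappa^+}$ (Remark~\ref{rem:count}). The answer is positive without any assumption on $2^\kappa$.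

\begin{theorem}\label{thm:main}
Let $U$ be a normal ultrafilter on a measurable cardinal $\delta$, let $\kappa$ be a singular cardinal with $\mathrm{cf}(\kappa)=\delta$ and $\lambda^\delta<\kappa$ for all $\lambda<\kappa$, and assume that there is a $\square_\kappa$-sequence. Then there is an unbounded subset of $\kappa^+$ that is fresh over $M=\mathrm{Ult}(\mathrm V,U)$.
\end{theorem}

\begin{theorem}\label{thm:more}
Under the hypotheses of Theorem~\ref{thm:main}:
\begin{enumerate}
\item[(1)] there are exactly $2^{\kappa^+}$ unbounded subsets of $\kappa^+$ that are fresh over $M$;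
\item[(2)] every limit ordinal $\theta$ with $\mathrm{cf}(\theta)=\kappa^+$ has an unbounded subset that is fresh over $M$.
\end{enumerate}
\end{theorem}

The square sequence cannot be dropped. Recall that $\beth_0(\mu)=\mu$, $\beth_{i+1}(\mu)=2^{\beth_i(\mu)}$, and suprema are taken at limit stages.

\begin{proposition}\label{prop:compact}
Let $U$, $\delta$ and $\kappa$ satisfy the hypotheses of Theorem~\ref{thm:main} other than the existence of a $\square_\kappa$-sequence. If there is a strongly compact cardinal $\mu$ with $\delta<\mu<\kappa$, then no unbounded subset of $\kappa^+$ is fresh over $M$. For a strongly compact $\mu>\delta$, the cardinal $\kappa=\beth_\delta(\mu)$ satisfies these hypotheses.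
\end{proposition}

The proof of Theorem~\ref{thm:main} has three parts. In Sections~\ref{sec:systems} and~\ref{sec:branch} the square sequence is used to thicken $j[\kappa^+]$ to a closed set $X_1$ of order type $\kappa^+$ whose proper initial segments are in $M$; its enumeration $\pi$ carries objects of $M$ that live on $j(\kappa^+)$ down to objects on $\kappa^+$ that are locally in $M$. In Section~\ref{sec:coloring} we carry down a partition of a stationary set into $\delta^+$ stationary pieces. Either the result is already fresh, or $M$ regards as stationary some set $R\subseteq\kappa^+$ that is not. In Section~\ref{sec:club} we thicken $j[\kappa^+]$ a second time, more sparingly, and obtain a club that is disjoint from $R$ and locally in $M$. Such a club cannot be in $M$. Sections~\ref{sec:more} and~\ref{sec:compact} prove Theorem~\ref{thm:more} and Proposition~\ref{prop:compact}.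

\section{Preliminaries}\label{sec:prelim}

From here to the end of Section~\ref{sec:more}, $U$, $\delta$ and $\kappa$ are as in Theorem~\ref{thm:main}. As $\kappa$ is singular of cofinality $\delta$, it is a limit cardinal above $\delta$, so $\delta^+<\kappa$, and we can fix a continuous, strictly increasing sequence $\vec\kappa=\langle\kappa_i\mid i<\delta\rangle$ of infinite cardinals that is cofinal in $\kappa$.

\begin{lemma}\label{lem:kappa}
We have $j(\lambda)<\kappa$ for every ordinal $\lambda<\kappa$, and $j(\vec\kappa)(\delta)=\kappa<j(\kappa)$.
\end{lemma}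

\begin{proof}
Every element of $j(\lambda)$ has the form $[f]$ with $f:\delta\to\lambda$, so $|j(\lambda)|\le|\lambda|^\delta<\kappa$. The sequence $j(\vec\kappa)$ has length $j(\delta)>\delta$, takes values below $j(\kappa)$ and is continuous, and $j(\vec\kappa)(i)=j(\kappa_i)$ for $i<\delta$ because $j(i)=i$. Hence $j(\vec\kappa)(\delta)=\sup_{i<\delta}j(\kappa_i)$, and $\kappa_i\le j(\kappa_i)<\kappa$ shows that this supremum is $\kappa$.
\end{proof}

We shall need the clubs $C_\alpha$ to have order type at most $\kappa_k$ for some $k<\delta$. Since $\kappa$ is singular, this can be arranged.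

\begin{lemma}\label{lem:short}
There is a $\square_\kappa$-sequence all of whose clubs have order type less than $\kappa$.
\end{lemma}

\begin{proof}
Let $\vec C$ be a $\square_\kappa$-sequence and let $E=\{0\}\cup\{\kappa_i\mid i<\delta\}$, a club in $\kappa$ of order type $\delta$. Write $o_\alpha=\mathrm{otp}(C_\alpha)$, a limit ordinal at most $\kappa$, and let $C_\alpha(\nu)$ be the $\nu$-th element of $C_\alpha$. The map $\nu\mapsto C_\alpha(\nu)$ is continuous and cofinal in $\alpha$, so it sends clubs in $o_\alpha$ to clubs in $\alpha$.
\begin{itemize}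
\item[(a)] If $E\cap o_\alpha$ is unbounded in $o_\alpha$, put $C'_\alpha=\{C_\alpha(\nu)\mid\nu\in E\cap o_\alpha\}$.
\item[(b)] Otherwise let $\varepsilon_\alpha=\sup(E\cap o_\alpha)<o_\alpha$, which is the largest element of $E\cap o_\alpha$ because $0\in E$ and $E$ is closed, and put $C'_\alpha=\{C_\alpha(\nu)\mid\varepsilon_\alpha<\nu<o_\alpha\}$.
\end{itemize}
Each $C'_\alpha$ is club in $\alpha$. Its order type is at most $\delta<\kappa$ in case (a), and at most $o_\alpha<\kappa$ in case (b), since $o_\alpha=\kappa$ falls under (a). Let $\beta\in\mathrm{acc}(C'_\alpha)$. Then $\beta\in\mathrm{acc}(C_\alpha)$, so $\beta=C_\alpha(\nu)$ for a limit ordinal $\nu$, $C_\beta=C_\alpha\cap\beta$, $o_\beta=\nu$, and $C_\beta$ and $C_\alpha$ have the same enumeration below $\nu$. If $\alpha$ is in case (a), then $\nu$ is a limit point of $E$, so $\beta$ is in case (a). If $\alpha$ is in case (b), then $\nu>\varepsilon_\alpha$ and $\varepsilon_\alpha$ is the largest element of $E\cap\nu$, so $\beta$ is in case (b) with $\varepsilon_\beta=\varepsilon_\alpha$. In both cases $C'_\beta=C'_\alpha\cap\beta$.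
\end{proof}

\emph{Fix a $\square_\kappa$-sequence $\vec C$ with all order types less than $\kappa$.}

We also recall three facts about the regular uncountable cardinal $\kappa^+$. A subset is \emph{stationary} if it meets every club. The set of $\alpha<\kappa^+$ with $\mathrm{cf}(\alpha)=\omega$ is stationary; if a stationary set is partitioned into at most $\kappa$ pieces, one piece is stationary; and, by Solovay's theorem, every stationary subset of $\kappa^+$ is the union of $\kappa^+$ pairwise disjoint stationary sets. Order types, increasing enumerations, limit points and the property of being club are computed in the same way in $M$ and in $\mathrm V$. Stationarity is not: a set $R\in M$ is \emph{stationary in $M$} if it meets every club that belongs to $M$. A stationary set in $M$'s possession is stationary in $M$, and the proof of Theorem~\ref{thm:main} exploits a failure of the converse.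

\section{Indexed systems}\label{sec:systems}

A single set $j[\alpha]$ with $0<\alpha<\kappa^+$ is easy to cover by a small set in $M$. Take a surjection $g:\kappa\to\alpha$, let $y_k=g[\kappa_k]$ and $y=[k\mapsto y_k]\in M$. Every $\xi<\alpha$ lies in $y_k$ for all large $k<\delta$, so $j(\xi)\in y$ by (U1). And $|y_k|\le\kappa_k$ for all $k$, so $M\models|y|\le j(\vec\kappa)(\delta)=\kappa$. Thus an increasing union of length $\delta$ turns into one set of the ultrapower. The difficulty is to do this for all $\alpha<\kappa^+$ coherently, so that the cover of $j[\alpha]$ is an initial segment of the cover of $j[\beta]$ for $\alpha<\beta$. We therefore want sets $Y^k_\beta\subseteq\beta$ of size at most $\kappa_k$, increasing in $k$ with union $\beta$, such that $Y^k_\alpha=Y^k_\beta\cap\alpha$ whenever $\alpha\in Y^k_\beta$.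

At a limit ordinal $\beta$ the natural definition of $Y^k_\beta$ is a union along $C_\beta$. This respects the size bound only when $\mathrm{otp}(C_\beta)\le\kappa_k$, so each $\beta$ is given an index, and the union is formed only at levels $k$ from that index on. The limit points of $C_\beta$ must be active whenever $\beta$ is. We leave the index otherwise free, because the proof uses two different choices.

\begin{definition}\label{def:system}
An \emph{index function} is a function $\iota$ from the limit ordinals below $\kappa^+$ to $\delta$ such that $\mathrm{otp}(C_\beta)\le\kappa_{\iota(\beta)}$ for all $\beta$, and $\iota(\gamma)\le\iota(\beta)$ whenever $\gamma\in\mathrm{acc}(C_\beta)$. The \emph{system} of $\iota$ is the family $Y=\langle Y^k_\beta\mid\beta<\kappa^+,\ k<\delta\rangle$ defined by recursion on $\beta$ by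
\[
Y^k_\beta=\bigcup_{\gamma\in\Gamma^k_\beta}\bigl(Y^k_\gamma\cup\{\gamma\}\bigr),
\]
where the \emph{spine} $\Gamma^k_\beta\subseteq\beta$ is given by the following clauses.
\begin{itemize}
\item[(a)] $\Gamma^k_0=\emptyset$ and $\Gamma^k_{\beta+1}=\{\beta\}$.
\item[(b)] If $\beta$ is a limit and $k<\iota(\beta)$, then $\Gamma^k_\beta=\emptyset$.
\item[(c)] If $\beta$ is a limit, $k\ge\iota(\beta)$ and $\mathrm{acc}(C_\beta)$ is unbounded in $\beta$, then $\Gamma^k_\beta=\mathrm{acc}(C_\beta)$.
\item[(d)] Let $\beta$ be a limit, $k\ge\iota(\beta)$ and $\mathrm{acc}(C_\beta)$ bounded in $\beta$. Let $c_0=\max\mathrm{acc}(C_\beta)$ if $\mathrm{acc}(C_\beta)\ne\emptyset$ and $c_0=\min C_\beta$ otherwise, and let $c_0<c_1<\cdots$ enumerate the elements of $C_\beta$ from $c_0$ on. Let $N=N(k,\beta)\le\omega$ be maximal such that $c_m\in Y^k_{c_{m+1}}$ for all $m<N$. Then $\Gamma^k_\beta=\{c_m\mid m\le N,\ m<\omega\}$.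
\end{itemize}
\end{definition}

In clause (d) the maximum exists because $\mathrm{acc}(C_\beta)$ is closed and bounded in $\beta$. The sequence of the $c_m$ is cofinal in $\beta$ and has length $\omega$: otherwise the supremum of its first $\omega$ terms would be a point of $\mathrm{acc}(C_\beta)$ above $c_0$. The square sequence relates the points of $\mathrm{acc}(C_\beta)$ to each other but says nothing about the points $c_m$. So clause (d) tests coherence step by step and stops at the first failure.

\begin{example}\label{ex:omega}
We have $Y^k_n=n$ for $n<\omega$. The ordinal $\omega$ falls under (b) or (d), and in (d) every test succeeds. So $Y^k_\omega=\emptyset$ for $k<\iota(\omega)$ and $Y^k_\omega=\omega$ otherwise, and $Y^k_{\omega+n}=Y^k_\omega\cup[\omega,\omega+n)$. Suppose that $C_{\omega\cdot2}$ meets $\omega$ in a finite nonempty set $\{c_0,\dots,c_r\}$ and that $\iota(\omega\cdot2)<\iota(\omega)$. For $k\ge\iota(\omega)$ all tests succeed and $Y^k_{\omega\cdot2}=\omega\cdot2$. For $\iota(\omega\cdot2)\le k<\iota(\omega)$ we have $c_r\notin Y^k_{c_{r+1}}$, so $N=r$ and $Y^k_{\omega\cdot2}=\{0,\dots,c_r\}$.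 Without the cutoff the union would be $\{0,\dots,c_r\}\cup[\omega,\omega\cdot2)$, which contains $\omega$ but does not meet $\omega$ in $Y^k_\omega=\emptyset$. Note also that at levels $k<\iota(\omega)$ none of these sets has $\omega$ as a limit point. Item~(5) below generalizes this: a large index switches a limit point off.
\end{example}

\begin{lemma}\label{lem:system}
Let $Y$ be the system of an index function $\iota$. For all $\beta<\kappa^+$ and $k<\delta$:
\begin{enumerate}
\item[(1)] $Y^k_\beta\subseteq Y^{k'}_\beta$ for $k\le k'<\delta$;
\item[(2)] $\bigcup_{k<\delta}Y^k_\beta=\beta$;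
\item[(3)] if $\gamma\in Y^k_\beta$, then $Y^k_\gamma=Y^k_\beta\cap\gamma$;
\item[(4)] $|Y^k_\beta|\le\kappa_k$;
\item[(5)] if $\gamma<\beta$ is a limit point of $Y^k_\beta$, then $\gamma\in Y^k_\beta$ and $\iota(\gamma)\le k$;
\item[(6)] if $\beta$ is a limit, $k\ge\iota(\beta)$ and $\gamma\in\mathrm{acc}(C_\beta)$, then $\gamma\in Y^k_\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
We prove all items by simultaneous induction on $\beta$. Assume them below $\beta$.

\emph{The spine is a chain:} if $\gamma<\gamma'$ are in $\Gamma^k_\beta$, then $\gamma\in Y^k_{\gamma'}$. In clauses (a) and (b) the spine has at most one element. In clause (c), $C_{\gamma'}=C_\beta\cap\gamma'$ gives $\gamma\in\mathrm{acc}(C_{\gamma'})$, and $k\ge\iota(\beta)\ge\iota(\gamma')$, so (6) at $\gamma'$ applies. In clause (d) we show $c_l\in Y^k_{c_m}$ for $l<m\le N$, $m<\omega$, by induction on $m$: we have $c_{m-1}\in Y^k_{c_m}$ by the choice of $N$, and for $l<m-1$ we have $c_l\in Y^k_{c_{m-1}}\subseteq Y^k_{c_m}$ by (3) at $c_m$. It follows that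
\begin{equation}\label{eq:spine}
Y^k_\beta\cap\gamma=Y^k_\gamma\qquad\text{for all }\gamma\in\Gamma^k_\beta.
\end{equation}
Indeed, consider the term $Y^k_{\gamma'}\cup\{\gamma'\}$ of the union that defines $Y^k_\beta$. If $\gamma'<\gamma$, it is contained in $Y^k_\gamma$ by the chain property and (3) at $\gamma$. If $\gamma'=\gamma$, it meets $\gamma$ in $Y^k_\gamma$. If $\gamma'>\gamma$, it meets $\gamma$ in $Y^k_{\gamma'}\cap\gamma=Y^k_\gamma$ by the chain property and (3) at $\gamma'$.

(1) We have $\Gamma^k_\beta\subseteq\Gamma^{k'}_\beta$. In (a) the spines are equal, and in (b) the first is empty. If $\beta$ is a limit and $k\ge\iota(\beta)$, both spines are given by the same clause; in (c) they are equal, and in (d) $N(k,\beta)\le N(k',\beta)$ by (1) at the points $c_{m+1}$. Now use (1) at the points of the spine.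

(2) Let $\beta>0$. There is $k^*<\delta$ such that $\Gamma^k_\beta$ is the same set $\Gamma$ for all $k\ge k^*$, and every $\varepsilon<\beta$ satisfies $\varepsilon\le\gamma$ for some $\gamma\in\Gamma$. For a successor take $k^*=0$, and if $\mathrm{acc}(C_\beta)$ is unbounded in $\beta$ take $k^*=\iota(\beta)$. In the remaining case choose $k_m$ with $c_m\in Y^{k_m}_{c_{m+1}}$ by (2) at $c_{m+1}$, and let $k^*=\sup(\{\iota(\beta)\}\cup\{k_m\mid m<\omega\})$. Then $k^*<\delta$ because $\delta$ is regular and uncountable, and $N(k,\beta)=\omega$ for $k\ge k^*$ by (1) at the points $c_{m+1}$. Now let $\varepsilon\le\gamma\in\Gamma$. If $\varepsilon=\gamma$, then $\varepsilon\in Y^{k^*}_\beta$. If $\varepsilon<\gamma$, then by (2) and (1) at $\gamma$ there is $k\ge k^*$ with $\varepsilon\in Y^k_\gamma\subseteq Y^k_\beta$.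

(3) Let $\varepsilon\in Y^k_\beta$. If $\varepsilon\in\Gamma^k_\beta$, use \eqref{eq:spine}. Otherwise $\varepsilon\in Y^k_\gamma$ for some $\gamma\in\Gamma^k_\beta$, and $Y^k_\varepsilon=Y^k_\gamma\cap\varepsilon=Y^k_\beta\cap\varepsilon$ by (3) at $\gamma$ and \eqref{eq:spine}.

(4) The spine is countable except in clause (c), where its size is at most $|C_\beta|\le\kappa_{\iota(\beta)}\le\kappa_k$. So $Y^k_\beta$ is a union of at most $\kappa_k$ sets of size at most $\kappa_k$.

(5) If $\gamma<\gamma'$ for some $\gamma'\in\Gamma^k_\beta$, then $\gamma$ is a limit point of $Y^k_{\gamma'}$ by \eqref{eq:spine}, and (5) at $\gamma'$ applies. If $\gamma\in\Gamma^k_\beta$, then $\gamma\in Y^k_\beta$, and $Y^k_\gamma=Y^k_\beta\cap\gamma$ is unbounded in $\gamma$, hence nonempty, so clause (b) did not apply to $\gamma$ and $\iota(\gamma)\le k$. In the remaining case all points of the spine lie below $\gamma<\beta$. Then the spine is finite, since an infinite spine is unbounded in $\beta$. So $Y^k_\beta$ is empty or has largest element $\max\Gamma^k_\beta<\gamma$, and $\gamma$ is not a limit point of it.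

(6) In clause (c), $\gamma$ is on the spine. In clause (d), $c_0=\max\mathrm{acc}(C_\beta)$ is on the spine for every value of $N$. If $\gamma<c_0$, then $\gamma\in\mathrm{acc}(C_{c_0})$ and $k\ge\iota(\beta)\ge\iota(c_0)$, so $\gamma\in Y^k_{c_0}\subseteq Y^k_\beta$ by (6) at $c_0$.
\end{proof}

Item (6) is the reason why clause (d) keeps the part of the spine up to $c_N$ and does not discard everything when a test fails: the chain property in clause (c) at larger ordinals needs it. Items (1)--(3) say that the relations $\gamma<_k\beta\Leftrightarrow\gamma\in Y^k_\beta$ are tree orders on $\kappa^+$ that increase with $k$ and have the usual order as their union.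

\begin{lemma}\label{lem:compare}
If $\iota_1\le\iota_2$ are index functions with systems $Y_1$ and $Y_2$, then $Y^k_{2,\beta}\subseteq Y^k_{1,\beta}$ for all $\beta<\kappa^+$ and $k<\delta$.
\end{lemma}

\begin{proof}
By induction on $\beta$ it suffices to see that the spine for $\iota_2$ is contained in the spine for $\iota_1$. In clause (a) they are equal. If $\beta$ is a limit and $k<\iota_2(\beta)$, the former is empty. If $k\ge\iota_2(\beta)\ge\iota_1(\beta)$, both are given by the same clause; in (c) they are equal, and in (d) the induction hypothesis at the points $c_{m+1}$ gives $N_2(k,\beta)\le N_1(k,\beta)$.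
\end{proof}

\section{The branch of a system}\label{sec:branch}

Let $Y$ be the system of an index function $\iota$. By elementarity, $j(Y)=\langle j(Y)^k_\eta\mid\eta<j(\kappa^+),\ k<j(\delta)\rangle$ is in $M$ the system of $j(\iota)$ with respect to $j(\vec C)$ and $j(\vec\kappa)$, and it satisfies Lemma~\ref{lem:system} in $M$. It has a level $k=\delta$, which lies above all levels $k=j(k)<\delta$ that come from $Y$. In the tree order at level $\delta$ all points $j(\alpha)$ are comparable, and they determine the \emph{branch of $Y$},
\[
X_Y=\bigcup_{\alpha<\kappa^+}j(Y)^\delta_{j(\alpha)}\subseteq j(\kappa^+).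
\]

\begin{lemma}\label{lem:branch}
Let $X=X_Y$.
\begin{enumerate}
\item[(1)] $j[\kappa^+]\subseteq X$, and $X\cap j(\alpha)=j(Y)^\delta_{j(\alpha)}\in M$ for all $\alpha<\kappa^+$.
\item[(2)] $M\models|X\cap j(\alpha)|\le\kappa$ for all $\alpha<\kappa^+$.
\item[(3)] If $\eta<j(\kappa^+)$ is a limit point of $X$, then $\eta\in X$ and $j(\iota)(\eta)\le\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $\alpha<\beta<\kappa^+$. By Lemma~\ref{lem:system}(2) there is $k<\delta$ with $\alpha\in Y^k_\beta$. Then $j(\alpha)\in j(Y)^k_{j(\beta)}\subseteq j(Y)^\delta_{j(\beta)}$ by $j(k)=k$ and item (1) of that lemma in $M$, and $j(Y)^\delta_{j(\alpha)}=j(Y)^\delta_{j(\beta)}\cap j(\alpha)$ by item (3). So the sets in the union end-extend each other, and both claims follow. (2) By item (4) in $M$ the size is at most $j(\vec\kappa)(\delta)$, which is $\kappa$ by Lemma~\ref{lem:kappa}. (3) By (U4) there is $\alpha<\kappa^+$ with $\eta<j(\alpha)$. Then $\eta$ is a limit point of $X\cap j(\alpha)=j(Y)^\delta_{j(\alpha)}$, and item (5) in $M$, at level $k=\delta<j(\delta)$, gives the claim.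
\end{proof}

Let $\iota_1(\beta)=\min\{k<\delta\mid\mathrm{otp}(C_\beta)\le\kappa_k\}$. The minimum exists because $\mathrm{otp}(C_\beta)<\kappa$, and $\iota_1$ is an index function because $C_\gamma=C_\beta\cap\gamma$ is shorter than $C_\beta$ for $\gamma\in\mathrm{acc}(C_\beta)$. Let $Y_1$ be its system and $X_1=X_{Y_1}$. By (U4) and Lemma~\ref{lem:branch}(2), every proper initial segment of $X_1$ has size at most $\kappa$, so $\mathrm{otp}(X_1)\le\kappa^+$; and $X_1\supseteq j[\kappa^+]$ has size at least $\kappa^+$. Hence $\mathrm{otp}(X_1)=\kappa^+$. Let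
\[
\pi:\kappa^+\to X_1\ \text{ be the increasing enumeration},\qquad e(\alpha)=\mathrm{otp}(X_1\cap j(\alpha))\quad(\alpha<\kappa^+).
\]
Since $j(\alpha)\in X_1$, the ordinal $e(\alpha)<\kappa^+$ is the position of $j(\alpha)$ in $X_1$, that is, $\pi(e(\alpha))=j(\alpha)$. In particular $e:\kappa^+\to\kappa^+$ is strictly increasing. Let $D$ be the club of limit ordinals $\alpha<\kappa^+$ with $e[\alpha]\subseteq\alpha$.

\begin{lemma}\label{lem:pi}
\begin{enumerate}
\item[(1)] $\pi$ is continuous, and $\pi\restriction\xi\in M$ for all $\xi<\kappa^+$.
\item[(2)] If $c\in M$ is a function with domain $j(\kappa^+)$, then $(c\circ\pi)\restriction\xi\in M$ for all $\xi<\kappa^+$.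
\item[(3)] If $X\subseteq j(\kappa^+)$ and $X\cap j(\alpha)\in M$ for all $\alpha<\kappa^+$, then $\pi^{-1}[X]\subseteq\kappa^+$ is locally in $M$.
\item[(4)] $e(\alpha)=\alpha$ for all $\alpha\in D$ with $\mathrm{cf}(\alpha)=\omega$.
\item[(5)] For $x\subseteq\kappa^+$ the set $A_x=\pi^{-1}[j(x)]$ is locally in $M$, and $x\mapsto A_x$ is injective.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) $X_1$ is closed in $j(\kappa^+)$ by Lemma~\ref{lem:branch}(3), so its enumeration is continuous. The map $\pi\restriction e(\alpha)$ is the increasing enumeration of $X_1\cap j(\alpha)\in M$, and the ordinals $e(\alpha)$ are unbounded in $\kappa^+$. (2) $(c\circ\pi)\restriction\xi=c\circ(\pi\restriction\xi)$. (3) $\pi^{-1}[X]\cap e(\alpha)=(\pi\restriction e(\alpha))^{-1}[X\cap j(\alpha)]\in M$. (4) By (U4), $X_1\cap j(\alpha)$ is the union of its initial segments $X_1\cap j(\beta)$, $\beta<\alpha$, so $e(\alpha)=\sup_{\beta<\alpha}e(\beta)\le\alpha$; and $e(\alpha)\ge\alpha$ because $e$ is strictly increasing. (5) The first claim is a case of (3). For the second, $e(\alpha)\in A_x$ if and only if $j(\alpha)\in j(x)$ if and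 only if $\alpha\in x$, so $x=\{\alpha\mid e(\alpha)\in A_x\}$.
\end{proof}

\begin{remark}\label{rem:count}
The branch alone has two consequences that show what remains to be done. By Lemma~\ref{lem:branch}(2), $e(\alpha)<(\kappa^+)^M$ for all $\alpha$, so $\kappa^+\le(\kappa^+)^M$, and the reverse inequality holds because $M\subseteq\mathrm V$. As $j(\kappa)$ is a cardinal of $M$ above $\kappa$, we get $(\kappa^+)^M=\kappa^+\le j(\kappa)<j(\kappa^+)$.

First, $X_1$ is an unbounded fresh subset of $j(\kappa^+)$, as in Example~\ref{ex:deltaplus}: its order type $\kappa^+$ is smaller than $j(\kappa^+)$, which is regular in $M$.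

Second, $\kappa=[i\mapsto\kappa_i]$ by Lemma~\ref{lem:kappa}, so $\kappa^+=[i\mapsto\kappa_i^+]$ by (U1), and every subset of $\kappa^+$ in $M$ has the form $[i\mapsto a_i]$ with $a_i\subseteq\kappa_i^+\subseteq\kappa$. So $M$ contains at most $(2^\kappa)^\delta=2^\kappa$ subsets of $\kappa^+$. If $2^\kappa<2^{\kappa^+}$, one of the $2^{\kappa^+}$ sets $A_x$ is not in $M$ and is therefore fresh. If $2^\kappa=2^{\kappa^+}$, this count gives nothing. The argument below does not distinguish the two cases.
\end{remark}

\section{A coloring and its pullback}\label{sec:coloring}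

We know one small set that is not in $M$, namely $j[\delta^+]$, and it is a subset of $j(\delta^+)<\kappa$. The plan is to encode it in a function on $\kappa^+$ whose initial segments are in $M$. Let $h$ be a coloring of $\kappa^+$ with $\delta^+$ colors, all of which occur, and consider $j(h)\circ\pi$. If $X_1$ were equal to $j[\kappa^+]$, the range of this function would be $j[\delta^+]$, and the function could not be in $M$. But $X_1$ has additional points, which can have other colors. To filter them out we ask which colors occur on a stationary set. By Lemma~\ref{lem:pi}(4), the points of $D$ of cofinality $\omega$ are positions of points of $j[\kappa^+]$, so we color points of cofinality $\omega$. For use in Section~\ref{sec:club} we also want each club $C_\beta$ to see at most one colored point, and so we fix the order type.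

The stationary set of ordinals of cofinality $\omega$ is partitioned into at most $\kappa$ pieces by $\alpha\mapsto\mathrm{otp}(C_\alpha)$. So there is a limit ordinal $\tau<\kappa$ such that the piece $S$ with value $\tau$ is stationary. Since $\mathrm{cf}(\mathrm{otp}(C_\alpha))=\mathrm{cf}(\alpha)$ for all limit $\alpha$, we have $\mathrm{cf}(\tau)=\omega$, and every $\alpha$ with $\mathrm{otp}(C_\alpha)=\tau$ has cofinality $\omega$. Thus
\[
S=\{\alpha<\kappa^+\mid\alpha\text{ is a limit and }\mathrm{otp}(C_\alpha)=\tau\}.
\]
By Solovay's theorem, merging surplus pieces into the first one, partition $S$ into stationary sets $S_\nu$, $\nu<\delta^+$. Define $h:\kappa^+\to\delta^++1$ by $h(\alpha)=\nu$ for $\alpha\in S_\nu$ and $h(\alpha)=\delta^+$ for $\alpha\notin S$. Put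
\[
\rho=j(\delta^+)+1,\qquad\hat h=j(h)\circ\pi:\kappa^+\to\rho,\qquad R_{\nu'}=\{\xi<\kappa^+\mid\hat h(\xi)=\nu'\}\quad(\nu'<j(\delta^+)).
\]
Here $\rho<\kappa$ by Lemma~\ref{lem:kappa}, all restrictions $\hat h\restriction\xi$ are in $M$ by Lemma~\ref{lem:pi}(2), and $\hat h(e(\alpha))=j(h)(j(\alpha))=j(h(\alpha))$.

\begin{lemma}\label{lem:case1}
If $\hat h\notin M$, then $A=\{\rho\cdot\xi+\hat h(\xi)\mid\xi<\kappa^+\}$ is an unbounded subset of $\kappa^+$ that is fresh over $M$.
\end{lemma}

\begin{proof}
Since $\rho<\kappa^+$, the intervals $[\rho\cdot\xi,\rho\cdot(\xi+1))$ with $\xi<\kappa^+$ partition $\kappa^+$, and $A$ has exactly one point in each. The set $A\cap\rho\cdot\xi=\{\rho\cdot\zeta+\hat h(\zeta)\mid\zeta<\xi\}$ is computed from $\hat h\restriction\xi\in M$, so $A$ is locally in $M$. The value $\hat h(\xi)$ is the unique $\nu'<\rho$ with $\rho\cdot\xi+\nu'\in A$, so $A\in M$ would give $\hat h\in M$.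
\end{proof}

\begin{lemma}\label{lem:stat}
Let $\nu'<j(\delta^+)$. If $\nu'\in j[\delta^+]$, then $R_{\nu'}$ is stationary. If $\nu'\notin j[\delta^+]$, then $R_{\nu'}\cap D=\emptyset$.
\end{lemma}

\begin{proof}
Let $\nu<\delta^+$ and $\alpha\in S_\nu\cap D$. Then $e(\alpha)=\alpha$ by Lemma~\ref{lem:pi}(4), so $\hat h(\alpha)=j(h(\alpha))=j(\nu)$. Thus $R_{j(\nu)}$ contains the stationary set $S_\nu\cap D$. Now let $\xi\in R_{\nu'}\cap D$. As $j(h)(\pi(\xi))=\nu'<j(\delta^+)$, we have $\pi(\xi)\in j(S)$, so $\pi(\xi)$ has cofinality $\omega$ in $M$ and hence in $\mathrm V$. Since $\pi$ is continuous and strictly increasing, $\mathrm{cf}(\xi)=\omega$. So $e(\xi)=\xi$ and $\nu'=j(h(\xi))$, where $h(\xi)<\delta^+$ because $\nu'<j(\delta^+)$.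
\end{proof}

So the colors that $\hat h$ takes on a stationary set are, below $j(\delta^+)$, exactly the elements of $j[\delta^+]$. If $M$ contains $\hat h$, it cannot compute this set, and so it must be wrong about stationarity.

\begin{lemma}\label{lem:wrong}
If $\hat h\in M$, then there is $\nu'\in j(\delta^+)\setminus j[\delta^+]$ such that $R_{\nu'}\in M$ is stationary in $M$.
\end{lemma}

\begin{proof}
The sequence $\langle R_{\nu'}\mid\nu'<j(\delta^+)\rangle$ is in $M$, and so is the set $I$ of those $\nu'<j(\delta^+)$ for which $R_{\nu'}$ is stationary in $M$. By Lemma~\ref{lem:stat}, $j[\delta^+]\subseteq I$. By Example~\ref{ex:deltaplus}, $j[\delta^+]\ne I$.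
\end{proof}

\section{A club that is locally in $M$}\label{sec:club}

Let $\nu'$ be as in Lemma~\ref{lem:wrong}. No club disjoint from $R_{\nu'}$ belongs to $M$, and $D$ is such a club. But $D$ is defined from $e$, and already $e\restriction\delta^+$ is not in $M$, since $j[\delta^+]$ is the image of $e[\delta^+]$ under an initial segment of $\pi$. Nothing suggests that $D$ is locally in $M$. A source of clubs that are locally in $M$ is Lemma~\ref{lem:pi}(3) applied to the branch of a second system, and Lemma~\ref{lem:branch}(3) tells us how to keep the limit points of that branch away from a given set: the index $j(\iota)$ has to exceed $\delta$ there.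

Write $\nu'=[n]$. By (U1), we want an index function $\iota_2$ with $\iota_2>i$ on $S_{n(i)}$ for almost all $i$. Two things must be checked for $\iota_2$ to take values below $\delta$. A point of $S_\nu$ receives a demand from every $i$ with $n(i)=\nu$; normality will make $n$ injective on a set in $U$, so that there is at most one demand. (For $\nu'\in j[\delta^+]$ the function $n$ is constant almost everywhere and the demands cannot be met.) And an index raised at $\zeta$ must be raised at every $\beta$ with $\zeta\in\mathrm{acc}(C_\beta)$; since all points of $S$ have the same order type $\tau$, each $\beta$ inherits at most one demand.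

\begin{proposition}\label{prop:club}
For every $\nu'\in j(\delta^+)\setminus j[\delta^+]$ there is a club $H\subseteq\kappa^+$ that is locally in $M$ and disjoint from $R_{\nu'}$.
\end{proposition}

\begin{proof}
\emph{An injective representative.} Let $\nu'=[n]$ with $n:\delta\to\delta^+$. If $n$ had constant value $\nu$ on a set in $U$, then $\nu'=j(\nu)$; so $n$ is not constant on any set in $U$. Let $g(i)=\min\{i'\mid n(i')=n(i)\}\le i$. If $g(i)<i$ for almost all $i$, then by normality $g$ has a constant value $i_0$ on a set in $U$, and $n$ has the constant value $n(i_0)$ on that set, which is impossible. Hence $B=\{i<\delta\mid g(i)=i\}\in U$. If $i,i'\in B$ and $n(i)=n(i')$, then $i=g(i)=g(i')=i'$, so $n\restriction B$ is injective. By (U2), $\delta\in j(B)$ and $j(n)(\delta)=\nu'$.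

\emph{The second index function.} Let $\beta<\kappa^+$ be a limit with $\mathrm{otp}(C_\beta)\ge\tau$. The order type of $C_\zeta=C_\beta\cap\zeta$ is strictly increasing in $\zeta\in\mathrm{acc}(C_\beta)\cup\{\beta\}$. It takes the value $\tau$ at $\zeta=\beta$ if $\mathrm{otp}(C_\beta)=\tau$, and otherwise at the $\tau$-th element of $C_\beta$, which is in $\mathrm{acc}(C_\beta)$ because $\tau$ is a limit. Let $\zeta(\beta)\in S$ be this unique point; thus $\zeta(\beta)=\beta$ for $\beta\in S$. For limit $\beta<\kappa^+$ define
\[
\ell(\beta)=\begin{cases}i+1&\text{if }\mathrm{otp}(C_\beta)\ge\tau,\ i\in B\text{ and }h(\zeta(\beta))=n(i),\\0&\text{if there is no such }i.\end{cases}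
\]
This is well defined because $n\restriction B$ is injective, and $\ell(\beta)<\delta$. Let $\gamma\in\mathrm{acc}(C_\beta)$. If $\mathrm{otp}(C_\gamma)<\tau$, then $\ell(\gamma)=0$. Otherwise $\zeta(\gamma)\in\mathrm{acc}(C_\gamma)\cup\{\gamma\}\subseteq\mathrm{acc}(C_\beta)$, so $\zeta(\gamma)=\zeta(\beta)$ by uniqueness and $\ell(\gamma)=\ell(\beta)$. In both cases $\ell(\gamma)\le\ell(\beta)$. Therefore $\iota_2=\max(\iota_1,\ell)$ is an index function with $\iota_2\ge\iota_1$. Let $Y_2$ be its system and $X_2=X_{Y_2}$. By Lemma~\ref{lem:compare} and elementarity, $X_2\subseteq X_1$.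

\emph{The club.} Let $Z=\pi^{-1}[X_2]$. By Lemma~\ref{lem:branch}(1) and Lemma~\ref{lem:pi}(3), $Z$ is locally in $M$, and it is unbounded in $\kappa^+$ because $j[\kappa^+]\subseteq X_2$ gives $e[\kappa^+]\subseteq Z$. Let $H$ be the set of limit points of $Z$ below $\kappa^+$. It is club in $\kappa^+$, and it is locally in $M$ because $H\cap\alpha$ is the set of limit points of $Z\cap\alpha$ below $\alpha$.

Suppose that $\xi\in H\cap R_{\nu'}$, and let $\eta=\pi(\xi)$. As $\pi$ is continuous and strictly increasing and $Z\cap\xi$ is unbounded in $\xi$, the set $\pi[Z\cap\xi]\subseteq X_2$ is unbounded in the limit ordinal $\eta$. Lemma~\ref{lem:branch}(3) for $Y_2$ gives $j(\iota_2)(\eta)\le\delta$. On the other hand, $j(h)(\eta)=\hat h(\xi)=\nu'<j(\delta^+)$, so $\eta\in j(S)$. Hence $\mathrm{otp}(j(\vec C)_\eta)=j(\tau)$ and $j(\zeta)(\eta)=\eta$. Since $\delta\in j(B)$ and $j(h)(\eta)=\nu'=j(n)(\delta)$, the definition of $j(\ell)$ in $M$, with $i=\delta$, gives $j(\ell)(\eta)=\delta+1$. So $j(\iota_2)(\eta)\ge\delta+1$, a contradiction.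
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\hat h\notin M$, apply Lemma~\ref{lem:case1}. If $\hat h\in M$, take $\nu'$ from Lemma~\ref{lem:wrong} and $H$ from Proposition~\ref{prop:club}. The club $H$ is disjoint from $R_{\nu'}$, which meets every club in $M$. So $H\notin M$, and $H$ is locally in $M$.
\end{proof}

\begin{remark}
The hypothesis $\mathrm{cf}(\kappa)=\delta$ provides size bounds $\kappa_k$ indexed by $k<\delta$, so that the ultrapower has a level $\delta$ above all of them. The hypothesis $\lambda^\delta<\kappa$ enters only through Lemma~\ref{lem:kappa}: it makes the bound at level $\delta$ equal to $\kappa$, without which the argument would not bound $\mathrm{otp}(X_1)$ by $\kappa^+$, and it gives $\rho<\kappa^+$ in Lemma~\ref{lem:case1}. The coherence of $\vec C$ is used for the chain property in Lemma~\ref{lem:system} and for the monotonicity of $\iota_1$ and $\ell$; the bound on order types is used to define $\iota_1$ and to find $\tau$. Normality is used in (U2) and for the set $B$.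
\end{remark}

\section{The number of fresh sets, and other ordinals of cofinality $\kappa^+$}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
Let $F$ be an unbounded fresh subset of $\kappa^+$, and let $A_x$ be as in Lemma~\ref{lem:pi}(5). Put $B_x=A_x$ if $A_x\notin M$, and $B_x=A_x\mathbin{\triangle}F$ if $A_x\in M$. Each $B_x$ is locally in $M$, since $A_x$ and $F$ are. It is not in $M$: in the second case $B_x\in M$ would give $F=B_x\mathbin{\triangle}A_x\in M$. So each $B_x$ is an unbounded fresh subset of $\kappa^+$. The map $x\mapsto B_x$ is at most two-to-one, because $A_x\in\{B_x,B_x\mathbin{\triangle}F\}$ and $A_x$ determines $x$. Hence there are at least $2^{\kappa^+}$ such sets, and there cannot be more.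
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
Let $\theta'=\mathrm{cf}^M(\theta)$ and let $f\in M$ be a strictly increasing cofinal map from $\theta'$ to $\theta$. Then $\mathrm{cf}(\theta')=\mathrm{cf}(\theta)=\kappa^+$, so $\theta'\ge\kappa^+$. If $A\subseteq\theta'$ is locally in $M$ and not in $M$, then the same holds for $f[A]\subseteq\theta$, because $f[A]\cap f(\alpha)=f[A\cap\alpha]$ and $A=f^{-1}[f[A]]$. So it suffices to find an unbounded fresh subset of $\theta'$. If $\theta'=\kappa^+$, this is Theorem~\ref{thm:main}.

Let $\theta'>\kappa^+$. Since $\theta'$ is regular in $M$, the order type argument of Example~\ref{ex:deltaplus} is available, and we only need a cofinal sequence of length $\kappa^+$ whose initial segments are in $M$. Choose a cofinal map $t:\kappa^+\to\theta'$ in $\mathrm V$ and functions $t_\alpha$ with $t(\alpha)=[t_\alpha]$. For $i<\delta$ let $c_i$ be the function on $\kappa^+$ with $c_i(\alpha)=t_\alpha(i)$, and let $c=[i\mapsto c_i]\in M$. By (U1), $c$ is a function with domain $j(\kappa^+)$, and $c(j(\alpha))=[i\mapsto c_i(\alpha)]=t(\alpha)$. Let $\hat t(\xi)=c(\pi(\xi))$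 if this is an ordinal below $\theta'$, and $\hat t(\xi)=0$ otherwise. Then $\hat t\restriction\xi\in M$ for all $\xi<\kappa^+$ by Lemma~\ref{lem:pi}(2), and $\hat t(e(\alpha))=t(\alpha)$. To make the sequence increasing, define by recursion
\[
\tilde t(\xi)=\sup_{\zeta<\xi}\bigl(\max(\tilde t(\zeta),\hat t(\zeta))+1\bigr)\qquad(\xi<\kappa^+).
\]
The recursion up to $\xi$ can be carried out in $M$ from $\hat t\restriction\xi$, so $\tilde t\restriction\xi\in M$. By induction $\tilde t(\xi)<\theta'$, as it is the supremum of a sequence in $M$ of length $\xi<\theta'$ of ordinals below $\theta'$. The map $\tilde t$ is strictly increasing, and it is cofinal in $\theta'$ because $\tilde t(e(\alpha)+1)>t(\alpha)$. Let $A$ be its range. Then $A\cap\tilde t(\xi)=\tilde t[\xi]\in M$ for all $\xi$, so $A$ is locally in $M$. If $A$ were in $M$, its increasing enumeration $\tilde t$ would witness $\mathrm{cf}^M(\theta')\le\kappa^+<\theta'$, contrary to the regularity of $\theta'$ in $M$.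
\end{proof}

\section{Above a strongly compact cardinal}\label{sec:compact}

An uncountable cardinal $\mu$ is \emph{strongly compact} if every $\mu$-complete filter on any set extends to a $\mu$-complete ultrafilter. Such a $\mu$ is measurable, hence inaccessible. If $W$ is a $\mu$-complete ultrafilter, then the ultrapower by $W$ is well-founded, and its embedding $i$ satisfies $i(x)=i[x]$ whenever $|x|<\mu$, since a function into $x$ is constant on a set in $W$; in particular $i$ fixes all ordinals below $\mu$. We choose $W$ so that some ordinal $\gamma<i(\kappa^+)$ lies above all of $i[\kappa^+]$. Then a single initial segment $i(A)\cap\gamma$ records all of $A$, and we pull its representing function back along $i$, coordinate by coordinate.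

\begin{proof}[Proof of Proposition~\ref{prop:compact}]
The filter on $\kappa^+$ generated by the final segments is $\kappa^+$-complete, hence $\mu$-complete, so it extends to a $\mu$-complete ultrafilter $W$. Let $i:\mathrm V\to K=\mathrm{Ult}(\mathrm V,W)$ and let $\gamma$ be the ordinal represented by the identity function on $\kappa^+$. Then $i(\xi)<\gamma<i(\kappa^+)$ for all $\xi<\kappa^+$, since $\xi<\beta<\kappa^+$ for $W$-almost all $\beta$. As $\delta<\mu$, we have $i(x)=x$ for $x\subseteq\delta$, and $i(f)=i\circ f$ for every function $f$ with domain $\delta$. As $|U|\le2^\delta<\mu$, we have $i(U)=i[U]=U$. For $g\in K$ with domain $\delta$ let $[g]^K$ be the element represented by $g$ in the ultrapower by $U$ as computed in $K$. By elementarity, $i([f])=[i(f)]^K$.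

Let $A\subseteq\kappa^+$ be locally in $M$: for every $\alpha<\kappa^+$ there is a function $a$ on $\delta$ with $A\cap\alpha=[a]$. Applying $i$ and taking $\gamma$ for $\alpha$, we get a sequence $\langle a_\nu\mid\nu<\delta\rangle\in K$ with $i(A)\cap\gamma=[\nu\mapsto a_\nu]^K$. Put $A_\nu=\{\beta<\kappa^+\mid i(\beta)\in a_\nu\}$. Let $\xi<\kappa^+$. Since $\xi<j(\kappa^+)$, we can write $\xi=[f]$ with $f:\delta\to\kappa^+$, and then $i(\xi)=[i\circ f]^K$. Using $i(\xi)<\gamma$, then \L o\'s's theorem in $K$, the definition of $A_\nu$, and \L o\'s's theorem in $\mathrm V$, we obtain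
\begin{align*}
\xi\in A&\iff i(\xi)\in i(A)\cap\gamma\iff\{\nu\mid i(f(\nu))\in a_\nu\}\in U\\
&\iff\{\nu\mid f(\nu)\in A_\nu\}\in U\iff\xi\in[\nu\mapsto A_\nu].
\end{align*}
So $A=[\nu\mapsto A_\nu]\cap\kappa^+\in M$. Every subset of $\kappa^+$ that is locally in $M$ is therefore in $M$, and none is unbounded and fresh.

Finally, $\kappa=\beth_\delta(\mu)$ is the supremum of the strictly increasing sequence $\langle\beth_\nu(\mu)\mid\nu<\delta\rangle$, so it is a strong limit cardinal of cofinality $\delta$ with $\delta<\mu<\kappa$. It is thus singular, and $\lambda^\delta\le2^{\max(\lambda,\delta)}<\kappa$ for all $\lambda<\kappa$.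
\end{proof}

\begin{thebibliography}{9}
\bibitem{LM} Philipp L\"ucke and Sandra M\"uller, \emph{Closure properties of measurable ultrapowers}, arXiv:2009.09530 (2020).
\end{thebibliography}
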